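# Line bundles, Riesz products and directions that miss part of every great circle

## 1. The bound $n-a(\phi)$ on the line, on gradients and on flat measures

Take a vector measure on $\mathbb R^n$ and suppose that its Fourier transform at each frequency $\xi\ne0$ is confined to a line $\phi(\xi)$ that depends only on the direction of $\xi$. If the line really moves with the direction, the measure cannot be a point mass, since the transform of a point mass points along one fixed vector. How concentrated can it be? The natural first guess is: if $\phi$ is not constant on any $a$-dimensional great subsphere, then the measure has dimension at least $n-a$. This guess is stated as a conjecture in Rami Ayoush and Michał Wojciechowski, "On dimension and regularity of bundle measures", arXiv:1708.01458 (2017). We make it precise and try it on examples.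

Throughout, measures are finite, $\hat\mu(\xi)=\int e^{-i\xi\cdot x}\,d\mu(x)$, $S=S^{n-1}$, and $E$ is a fixed finite-dimensional real or complex vector space with $\dim E\ge2$ (if $\dim E=1$, every line bundle is constant).

**Definition 1.** A *bundle* is a continuous map $\phi:\mathbb R^n\setminus\{0\}\to\mathbb G(m,E)$ into the Grassmannian of $m$-dimensional subspaces. It is *homogeneous* if $\phi(a\xi)=\phi(\xi)$ for all $a>0$. We only consider *line bundles*, $m=1$.

**Definition 2.** For a homogeneous bundle $\phi$, $M_\phi(\mathbb R^n,E)$ is the set of $E$-valued measures $\mu$ with $\hat\mu(\xi)\in\phi(\xi)$ for all $\xi\neq0$; such a $\mu$ is a *bundle measure subordinated to* $\phi$. If $E$ is real, the condition means $\hat\mu(\xi)\in\phi(\xi)\otimes\mathbb C$.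

For example, let $E=\mathbb R^n$ and $\phi(\xi)=\mathbb R\xi$. If $B$ is a ball, $\mu=\nabla 1_B$ is a finite vector measure and $\hat\mu(\xi)=i\xi\,\widehat{1_B}(\xi)$, so $\mu\in M_\phi$.

**Definition 3.** The *lower Hausdorff dimension* of a scalar or vector measure is
$$\dim_H(\mu)=\inf\{\alpha:\ \exists F\text{ Borel},\ \mu(F)\ne0,\ \dim_HF=\alpha\}.$$

For example, a nonzero measure with an $L^1$ density with respect to $d$-dimensional Lebesgue measure on a $d$-dimensional subspace has $\dim_H=d$: sets of dimension $<d$ are null, and some subset of the subspace has nonzero measure.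

**Definition 4.** A nonconstant line bundle is *$k$-antisymmetric* ($0\le k\le n-1$) if for each $(k+1)$-dimensional subspace $V\subset\mathbb R^n$ there are $\xi_1,\xi_2\in V\cap S$ with $\phi(\xi_1)\neq\phi(\xi_2)$. Put $a(\phi)=\min\{k:\phi\text{ is }k\text{-antisymmetric}\}$.

A $(k+2)$-dimensional subspace contains a $(k+1)$-dimensional one, so $k$-antisymmetry implies $(k+1)$-antisymmetry. Hence for a homogeneous nonconstant line bundle, $a(\phi)$ is the largest dimension of a linear subspace $W$ such that $\phi$ is constant on $W\setminus\{0\}$ (with $W=\{0\}$ allowed). Three examples: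

* $n=2$, $E=\mathbb R^2$, $\phi(\cos\theta,\sin\theta)=\mathbb R(\cos\frac\theta2,\sin\frac\theta2)$. This is well defined, since $\theta\mapsto\theta+2\pi$ only changes the sign of the vector, and $\phi(-\xi)\perp\phi(\xi)$. So $a(\phi)=0$.
* $n\ge2$, $\phi(\xi)=\mathbb R\xi$. It is constant on each line and on no plane, so $a(\phi)=1$.
* $n=3$, $E=\mathbb R^2$, $\phi(\xi)=\mathbb R(1,\xi_3^2/|\xi|^2)$. It is constant on the plane $\xi_3=0$ and is nonconstant, so $a(\phi)=2$.

**Conjecture.** If $\mu\neq0$ is a bundle measure subordinated to a smooth, nonconstant, homogeneous line bundle $\phi$, then $\dim_H(\mu)\ge n-a(\phi)$.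

**Test on the line.** Let $n=1$. A nonconstant homogeneous $\phi$ has two values $\phi(1)\ne\phi(-1)$, so $a(\phi)=0$ and the prediction is $\dim_H\mu\ge1$. Take $E$ complex (complexify if necessary) and let $\ell\in E^*$ annihilate $\phi(1)$. Then $\ell\circ\mu$ has a transform that vanishes on $(0,\infty)$, so it is absolutely continuous by the theorem of F. and M. Riesz. The same holds for $\ell$ annihilating $\phi(-1)$. The two annihilators together span $E^*$, so $\mu$ is absolutely continuous. The guess is right.

**Test on gradients.** Let $n\ge2$ and $\phi(\xi)=\mathbb R\xi$, so $a(\phi)=1$ and the prediction is $n-1$. The measure $\nabla1_B$ is the normal field times surface measure on $\partial B$: it vanishes on $\mathcal H^{n-1}$-null sets and is nonzero on a hemisphere, so its dimension is exactly $n-1$. In general, $\hat\mu(\xi)\in\mathbb C\xi$ says that $\mu$ is curl-free, so $\mu=\nabla u$ with $u$ locally of bounded variation, and it is a textbook fact that such gradients vanish on $\mathcal H^{n-1}$-null sets. The guess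 is right, and sharp.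

**Test on flat measures.** Let $W$ be a $d$-dimensional subspace, $0\le d<n$, and let $\mu\ne0$ have an $L^1$ density with respect to Lebesgue measure on $W$ (for $d=0$: a point mass at $0$). Then $\dim_H\mu=d$. Suppose $\mu\in M_\phi$. Since $\mu$ is carried by $W$, $\hat\mu(\xi+\eta)=\hat\mu(\xi)$ for all $\eta\in W^\perp$. Choose $\xi$ with $e:=\hat\mu(\xi)\neq0$. For $\eta\in W^\perp\setminus\{0\}$ and $t$ large,
$$e=\hat\mu(\xi+t\eta)\in\phi(\xi+t\eta)=\phi(\eta+\xi/t)\longrightarrow\phi(\eta)\qquad(t\to\infty),$$
so $e\in\phi(\eta)$ by continuity. Thus $\phi$ is constant on $W^\perp\setminus\{0\}$, a space of dimension $n-d$, and $a(\phi)\ge n-d$. This is $d\ge n-a(\phi)$: the guess is right again.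

The last test shows how small dimension costs antisymmetry: a flat measure of dimension $d$ has spectrum going to infinity in *all* directions of $W^\perp$. The guess amounts to hoping that every measure of small dimension has this property. It does not.

## 2. The true universal bound is $1$

**Theorem A.** Let $n\ge2$, $\varepsilon>0$. There are a smooth nonconstant homogeneous line bundle $\phi$ with $a(\phi)=1$ and a nonzero $\mu\in M_\phi(\mathbb R^n,E)$ with $\dim_H\mu\le\frac n2+\varepsilon$. For $n\ge3$ we have $\frac n2<n-1=n-a(\phi)$, so the conjecture fails.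

**Theorem B.** Let $n\ge2$, $1\le a\le n-1$, $\varepsilon>0$. There are a smooth nonconstant homogeneous line bundle $\phi$ with $a(\phi)=a$ and a nonzero $\mu\in M_\phi(\mathbb R^n,E)$ carried by a Borel set of Hausdorff dimension $\le1+\varepsilon$. In particular $\dim_H\mu\le1+\varepsilon$.

**Theorem C.** If $\phi$ is a smooth nonconstant homogeneous line bundle and $\mu\in M_\phi(\mathbb R^n,E)$, then $\mu(F)=0$ for every Borel $F$ with $\mathcal H^1(F)=0$. Hence $\dim_H\mu\ge1$ if $\mu\ne0$.

**Corollary.** For $1\le a\le n-1$ the best lower bound for $\dim_H\mu$ depending only on $n$ and $a=a(\phi)$ is $1$. For such $a$, the inequality $\dim_H\mu\ge n-a$ holds for all $\phi$ with $a(\phi)=a$ and all nonzero $\mu\in M_\phi$ if and only if $a=n-1$.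

*Proof of the corollary from the theorems.* Theorem C gives the bound $1$, and by Theorem B no larger constant is valid. If $a=n-1$, then $n-a=1$ and Theorem C applies. If $1\le a\le n-2$, then $n-a\ge2>1+\varepsilon$ for $\varepsilon<1$, and Theorem B gives a counterexample. $\square$

So the conjecture is false for every $n\ge3$ and every $1\le a\le n-2$; the first instance is $n=3$, $a=1$. The case $a=0$ is not treated here, and it is not decided whether the infimum $1$ is attained for $1\le a\le n-2$.

## 3. A direction set without great circles yields a bundle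

This section reduces Theorems A and B to a question about *scalar* measures. Take $\mu=\nu f_0$ with $\nu$ scalar and $f_0\in E$ fixed. Then $\mu\in M_\phi$ as soon as $\phi=\mathrm{span}\,f_0$ in every direction in which $\hat\nu$ is not zero. Elsewhere $\phi$ is free. So it suffices that the directions of the spectrum of $\nu$ leave a gap on every great circle.

**Lemma 1.** Let $n\ge2$, let $\nu\neq0$ be a finite real measure on $\mathbb R^n$, and let $K=-K\subset S$ be closed such that

* (a) if $\xi\ne0$ and $\hat\nu(\xi)\neq0$, then $\xi/|\xi|\in K$;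
* (b) $V\cap S\not\subset K$ for every $2$-dimensional subspace $V$.

Let $1\le a\le n-1$. Then there are a smooth nonconstant homogeneous line bundle $\phi$ with $a(\phi)=a$ and $f_0\in E\setminus\{0\}$ such that $\mu=\nu f_0$ is a nonzero element of $M_\phi(\mathbb R^n,E)$. If $\nu$ is carried by a Borel set $F$ with $\dim_HF\le s$, then so is $\mu$, and $\dim_H\mu\le s$.

*Proof.* **Construction of $\phi$.** Fix an $a$-dimensional subspace $V_a$. Every closed subset of $S$ is the zero set of a nonnegative smooth function; take such a function for the closed set $K\cup(V_a\cap S)$. This set is symmetric, so adding to the function its composition with $u\mapsto-u$ keeps the zero set. We get a smooth even $\chi_0\ge0$ with zero set exactly $K\cup(V_a\cap S)$. Put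
$$\chi(u)=\chi_0(u)\prod_{i=1}^n\Big(u_i^2-\frac1{4n}\Big)^2,\qquad \phi(\xi)=\mathrm{span}\big(f_0+\chi(\xi/|\xi|)f_1\big)$$
with $f_0,f_1\in E$ linearly independent. This is a smooth homogeneous line bundle, and $\phi(\xi)=\phi(\xi')$ if and only if $\chi(\xi/|\xi|)=\chi(\xi'/|\xi'|)$. The role of the product is to force $\chi$ to have a zero on every great circle, even on circles that do not meet $K$ or $V_a$.

**The measure is subordinated.** If $\xi\neq0$ and $\hat\nu(\xi)\ne0$, then $\xi/|\xi|\in K$, so $\chi(\xi/|\xi|)=0$ and $\phi(\xi)=\mathrm{span}\,f_0$ contains $\hat\nu(\xi)f_0$ (after complexification, if $E$ is real). If $\hat\nu(\xi)=0$ there is nothing to check.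

**$\phi$ is $a$-antisymmetric.** Let $\dim V=a+1\ge2$. Take $u\in V\setminus V_a$ and a $2$-plane $V'$ with $u\in V'\subset V$; then $\dim(V'\cap V_a)\le1$. On the circle $V'\cap S$ the function $\chi$ takes the value $0$ and also a positive value:

* *Zero.* Take a unit vector $v\in V'$. Some coordinate has $|v_i|\ge n^{-1/2}$. On the circle the coordinate function $u_i$ takes the values $\pm v_i$, hence by continuity the value $\frac1{2\sqrt n}$, where $u_i^2-\frac1{4n}=0$.
* *Positive.* By (b), the complement of $K$ in the circle is nonempty; it is open, hence infinite. Remove the at most two points of $V_a$. Remove also the zeros of each $u_i^2-\frac1{4n}$. On the circle this is a trigonometric polynomial in the angle. It is not identically zero, because $u_i$ takes opposite values at antipodal points and therefore vanishes somewhere on the circle. So it has finitely many zeros. A point remains, and there $\chi>0$.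

So $\phi$ is nonconstant on $V'\cap S\subset V\cap S$.

**$\phi$ is not $k$-antisymmetric for $k<a$.** If $0\le k\le a-1$ and $W\subset V_a$ has dimension $k+1$, then $\chi=0$ on $W\cap S$, so $\phi$ is constant there. Hence $a(\phi)=a$; in particular $\phi$ is nonconstant.

**Dimension.** If $\nu\ne0$ is carried by $F$, some Borel $F'\subset F$ has $\nu(F')\ne0$, so $\mu(F')=\nu(F')f_0\neq0$ and $\dim_H\mu\le\dim_HF'\le s$. $\square$

Note that $a$ has become irrelevant: one pair $(\nu,K)$ serves all $a$. It remains to build scalar measures of small dimension that satisfy (a) and (b).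

## 4. A Riesz product of rotated Fejér kernels

The classical way to get a singular measure with a thin spectrum is a Riesz product such as $\prod_j(1+\cos(q^jx))$ on the line: the frequencies are $\sum k_jq^j$ with $k_j\in\{-1,0,1\}$, and for large $q$ each is dominated by its top term. To make the dimension drop substantially we replace $1+\cos t$ by a Fejér kernel of degree $D$, which is concentrated on a proportion about $1/D$ of its period. We work on $\mathbb R^n$ and allow each factor to be rotated; the rotations will first be trivial and will matter in Section 9.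

Fix $n\ge2$. Letters $C,C_1,C_2,\dots$ denote positive constants that depend only on $n$; plain $C$ may change from line to line. The parameters are integers $D\ge2$, $M\ge1$, a real $q\ge8\sqrt nD+1$, and $R_j\in O(n)$ for $j\in\mathbb Z$ with $R_{j+M}=R_j$. Put $N=D+1\le2D$ and $\lambda_j=q^{M+j}$ for $j\ge1$. Then
$$\frac{\sqrt nD}{q-1}\le\frac18,\qquad\frac{N\sqrt n}{q-1}\le\frac14,\qquad \lambda_j\ge\lambda_1\ge q^2>500. \tag{1}$$

**The kernel and an envelope.** Let
$$g(t)=\sum_{|k|\le D}\Big(1-\frac{|k|}N\Big)e^{ikt}=\frac1N\Big(\frac{\sin(Nt/2)}{\sin(t/2)}\Big)^2\ge0 .$$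
The kernel has zeros, which makes ratios of its values useless, so we dominate it by a function whose ratios are controlled. Write $\|t\|=\mathrm{dist}(t,2\pi\mathbb Z)$ and
$$h(t)=4\pi^2N(1+N\|t\|)^{-2}.$$
Then
$$g\le h,\qquad h(t)\le h(s)\,(1+N|t-s|)^2. \tag{2}$$
For the first part: the coefficients of $g$ sum to $N$, so $g\le N$; and $|\sin(t/2)|\ge\|t\|/\pi$ gives $g(t)\le\pi^2/(N\|t\|^2)$. If $N\|t\|\le1$, then $h(t)\ge\pi^2N\ge g(t)$. If $N\|t\|\ge1$, then $1+N\|t\|\le2N\|t\|$ and $h(t)\ge\pi^2/(N\|t\|^2)\ge g(t)$. The second part follows from $\|s\|\le\|t\|+|t-s|$, which gives $1+N\|s\|\le(1+N\|t\|)(1+N|t-s|)$.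

**The partial products.** Let $G(y)=\prod_{i=1}^ng(y_i)$, $H(y)=\prod_{i=1}^nh(y_i)$, and
$$G_j(x)=G(\lambda_jR_j^Tx),\quad H_j(x)=H(\lambda_jR_j^Tx),\quad P_m=\prod_{j\le m}G_j,\quad X_m=\prod_{j\le m}H_j\ge P_m .$$
Since $k\cdot\lambda_jR_j^Tx=\lambda_jR_jk\cdot x$, multiplying out gives
$$P_m(x)=\sum_{(k_1,\dots,k_m)}\Big(\prod_jc_{k_j}\Big)e^{i\omega\cdot x},\qquad \omega=\sum_{j\le m}\lambda_jR_jk_j, \tag{3}$$
where $k_j\in\mathbb Z^n$, $|k_j|_\infty\le D$, $c_0=1$, $0\le c_k\le1$. If $J$ is the largest index with $k_J\ne0$, then by (1)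
$$|\omega-\lambda_JR_Jk_J|\le\sqrt nD\sum_{j<J}\lambda_j\le\frac{\sqrt nD}{q-1}\lambda_J\le\frac{\lambda_J}8,\qquad\text{so}\qquad|\omega|\ge\tfrac78\lambda_J, \tag{4}$$
because $|k_J|\ge1$. In particular nonzero sequences have $\omega\neq0$.

**The limit measure.** Fix, depending only on $n$, a Schwartz function $\psi\ge0$, $\psi\not\equiv0$, with $\operatorname{supp}\hat\psi\subset\bar B(0,1)$ (a suitable $|\eta|^2$ with $\hat\eta\in C_c^\infty$). By (3), $(P_m\psi)^\wedge(\xi)=\sum c\,\hat\psi(\xi-\omega)$, with $c=\prod_jc_{k_j}$. At $\xi=0$ only $\omega=0$ contributes, since by (4) and (1) all other $\omega$ have $|\omega|>1$; so $\int P_m\psi=\hat\psi(0)$. The transform of $P_{m+1}\psi-P_m\psi$ only involves sequences with $k_{m+1}\ne0$, so it vanishes for $|\xi|<\frac78\lambda_{m+1}-1$. Hence on each bounded set the transforms are eventually constant in $m$; their limit is continuous. By Lévy's continuity theorem the positive measures $P_m\psi\,dx$ converge weakly, against bounded continuous functions, to a positive finite measure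 $\sigma$ with
$$\hat\sigma(\xi)=\sum c\,\hat\psi(\xi-\omega), \tag{5}$$
the sum being over all finitely supported sequences $(k_j)_{j\ge1}$ with $|k_j|_\infty\le D$; by (4) it is locally finite.

**Moving the spectrum off the origin.** The term $\omega=0$ of (5) covers a neighborhood of $0$, hence all directions. A modulation cures this. Let $p=4e_1$ and
$$\nu=\cos(p\cdot x)\,\sigma,\qquad\hat\nu(\xi)=\tfrac12\big(\hat\sigma(\xi-p)+\hat\sigma(\xi+p)\big).$$
This is a real measure, and it is nonzero. Indeed $\hat\sigma(0)=\hat\psi(0)$, and $\hat\sigma(2p)=0$ because $|2p|=8>1$ and $|2p-\omega|\ge|\omega|-8>1$ for all nonzero sequences, as $|\omega|\ge\frac78q^2>9$. So $\hat\nu(p)=\frac12\hat\psi(0)>0$. Finally, by (5),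
$$\hat\nu(\xi)\neq0\ \Rightarrow\ \xi\in\omega\pm p+\bar B(0,1)\text{ for some }\omega\text{ and some sign}. \tag{6}$$

## 5. The dimension of the product

Heuristically, when one passes from scale $\lambda_j^{-1}$ to $\lambda_{j+1}^{-1}$, a cube splits into $q^n$ cubes, and most of the mass stays in a proportion $N^{-n}$ of them. This suggests the dimension $n\log(q/N)/\log q$. The following lemma confirms this as an upper bound, up to a constant that does not depend on $M$ or on the rotations.

**Lemma 2.** There is $C_5=C_5(n)$ such that if $s>0$ and $q^s>C_5(q/N)^n$, then $\sigma$ (hence $\nu$) is carried by a Borel set of Hausdorff dimension $\le s$.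

*Proof.* **Step 1: a $\frac34$-moment of the envelope.** The purpose of this step is to turn concentration into a number: the mean of $h^{3/4}$ is a small power of $N$, and these gains multiply over scales. With $u=Nt$,
$$\frac1{2\pi}\int_{-\pi}^\pi h^{3/4}\,dt\le\frac{(4\pi^2N)^{3/4}}\pi\int_0^\infty(1+Nt)^{-3/2}dt=C_1N^{-1/4}.$$
Let $w(x)=(1+|x|)^{-n-1}$ and $I_m=\int wX_m^{3/4}dx$, with $X_0=1$. Tile $\mathbb R^n$ by the cubes $T$ of side $2\pi/\lambda_m$ that are period cells of $H_m$. On $T$, each coordinate of $\lambda_jR_j^Tx$ varies by at most $\lambda_j\operatorname{diam}T=2\pi\sqrt n\lambda_j/\lambda_m$. By (2), $X_{m-1}$ varies on $T$ by a factor at most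
$$\prod_{j<m}\Big(1+2\pi\sqrt nN\frac{\lambda_j}{\lambda_m}\Big)^{2n}\le\exp\Big(\frac{4\pi n\sqrt nN}{q-1}\Big)\le e^{\pi n}.$$
Since $\lambda_m\ge q^2\ge64nD^2$, we have $\operatorname{diam}T=2\pi\sqrt n/\lambda_m\le1$, so $w$ varies on $T$ by a factor at most $2^{n+1}$. Therefore $wX_{m-1}^{3/4}$ is, up to a factor $C_3$, constant on $T$, while the mean of $H_m^{3/4}$ over $T$ is at most $(C_1N^{-1/4})^n$. Hence
$$\int_TwX_m^{3/4}\le C_3C_1^nN^{-n/4}\int_TwX_{m-1}^{3/4}.$$
Summing over $T$ and iterating from $I_0=\int w<\infty$,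
$$I_m\le C\,(C_4N^{-n/4})^m,\qquad C_4=C_3C_1^n. \tag{7}$$

**Step 2: from the envelope to the masses of small cubes.** We now bound the masses $\sigma(Q)$ of cubes of side $r=\lambda_{m+1}^{-1}$. At this scale the later factors of the product cannot be seen by a band-limited test function, so $\sigma$ can be replaced by $P_m\psi$.

Let $\mathcal Q_m$ be the half-open grid cubes of side $r$. Fix a Schwartz $\kappa\ge0$ with $\operatorname{supp}\hat\kappa\subset B(0,\frac12)$ and $\kappa\ge1$ on $[-\frac12,\frac12]^n$: for instance $\kappa(x)=C|\eta_0(\tau x)|^2$ with $\hat\eta_0\in C_c^\infty$, $\eta_0(0)\ne0$, $\tau$ small and $C$ large. For $Q\in\mathcal Q_m$ with center $x_Q$ put $\kappa_Q(x)=\kappa((x-x_Q)/r)$. The transform of $\kappa_Q\psi$ is supported in $|\xi|\le\frac12\lambda_{m+1}+1<\frac78\lambda_{m+1}$. For $m'\ge m$, every frequency of $P_{m'}-P_m$ has top index $\ge m+1$, hence length $\ge\frac78\lambda_{m+1}$ by (4). So $\int\kappa_Q\psi P_{m'}=\int\kappa_Q\psi P_m$. Letting $m'\to\infty$,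
$$\sigma(Q)\le\int\kappa_Q\,d\sigma=\int\kappa_Q\psi P_m\,dx\le\sum_{Q'\in\mathcal Q_m}r^n\,\sup_{Q'}\kappa_Q\,\sup_{Q'}\psi\,\sup_{Q'}X_m .$$
Raise to the power $\frac34$, use the subadditivity of $t^{3/4}$, and sum over $Q$:
$$\sum_Q\sigma(Q)^{3/4}\le\sum_{Q'}r^{3n/4}\big(\sup_{Q'}\psi\big)^{3/4}\big(\sup_{Q'}X_m\big)^{3/4}\sum_Q\big(\sup_{Q'}\kappa_Q\big)^{3/4}.$$
The inner sum is at most $C$, because $\kappa$ decays rapidly: $\kappa(x)\le C(1+|x|)^{-2n}$ suffices. Next, $(\sup_{Q'}\psi)^{3/4}\le C\inf_{Q'}w$, because $\psi$ is Schwartz and $\operatorname{diam}Q'\le1$. Finally, on $Q'$ the coordinates of $\lambda_jR_j^Tx$ vary by at most $\sqrt n\lambda_j/\lambda_{m+1}$, so by (2) and (1)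
$$\sup_{Q'}X_m\le\exp\Big(2nN\sqrt n\sum_{j\le m}\frac{\lambda_j}{\lambda_{m+1}}\Big)\inf_{Q'}X_m\le\exp\Big(\frac{2nN\sqrt n}{q-1}\Big)\inf_{Q'}X_m\le e^n\inf_{Q'}X_m .$$
Since $r^n\inf_{Q'}w\,(\inf_{Q'}X_m)^{3/4}\le\int_{Q'}wX_m^{3/4}$, we obtain with (7)
$$\sum_Q\sigma(Q)^{3/4}\le Cr^{-n/4}I_m\le C\lambda_{m+1}^{n/4}(C_4N^{-n/4})^m. \tag{8}$$

**Step 3: Borel–Cantelli.** We discard the cubes of small mass; few cubes remain. Call $Q\in\mathcal Q_m$ good if $\sigma(Q)\ge\lambda_{m+1}^{-s}$, and bad otherwise. For a bad cube $\sigma(Q)\le\lambda_{m+1}^{-s/4}\sigma(Q)^{3/4}$. Since $\lambda_{m+1}=q^{M+m+1}$, (8) shows that the bad cubes of $\mathcal Q_m$ have total mass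
$$\le C\lambda_{m+1}^{(n-s)/4}(C_4N^{-n/4})^m=C(n,q,M,s)\Big[C_4\Big(\frac qN\Big)^{n/4}q^{-s/4}\Big]^m.$$
Put $C_5=C_4^4$. If $q^s>C_5(q/N)^n$, the bracket is $<1$ and the masses are summable in $m$. By Borel–Cantelli, $\sigma$ is carried by
$$F=\bigcup_{m_0}\bigcap_{m\ge m_0}\bigcup\{Q\in\mathcal Q_m:\ Q\text{ good}\}.$$
There are at most $\sigma(\mathbb R^n)\lambda_{m+1}^s$ good cubes in $\mathcal Q_m$, each of diameter $\sqrt n/\lambda_{m+1}$. So each set $\bigcap_{m\ge m_0}$ is covered, for every $m\ge m_0$, by sets of diameter tending to $0$ with $\sum\operatorname{diam}^s\le n^{s/2}\sigma(\mathbb R^n)$; it has finite $\mathcal H^s$ measure. Hence $\dim_HF\le s$. Since $\nu$ has a density with respect to $\sigma$, it is carried by $F$ too. $\square$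

We record that $C_1=2(4\pi^2)^{3/4}/\pi>1$, and that one may take $C_3=2^{n+1}e^{3\pi n/4}$, so $C_5>1$. The lesson of Lemma 2 is that $D$ must be a power of $q$: with $D$ fixed and $q\to\infty$ the admissible exponents only approach $n$, while $D\approx q^\theta$ gives about $n(1-\theta)$.

## 6. The directions of the spectrum, and a criterion for great circles

By (6) a frequency of $\nu$ is a sum $\sum\lambda_jR_jk_j$ up to a bounded error. Its direction is determined up to a small error by the top $M$ terms, and because the rotations are $M$-periodic only finitely many configurations of top terms occur. This gives the closed set $K$.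

Let
$$\rho=3\sqrt nDq^{-M}\le\tfrac38 .$$
For $J\in\mathbb Z/M$ let $\mathcal X_J$ be the family, indexed by tuples $(k_0,\dots,k_{M-1})$, of the vectors
$$x=\sum_{i=0}^{M-1}q^{-i}R_{J-i}k_i,\qquad k_i\in\mathbb Z^n,\ |k_i|_\infty\le D,\ k_0\neq0. \tag{9}$$
By (1), $|x|\ge1-\sqrt nD/(q-1)\ge\frac78$. Put
$$K=\Big\{u\in S:\angle(u,e_1)\le\arcsin\tfrac14\text{ or }\angle(u,-e_1)\le\arcsin\tfrac14\Big\}\cup\bigcup_J\bigcup_{x\in\mathcal X_J}\Big\{u\in S:\angle(u,x)\le\frac{2\rho}{|x|}\Big\}. \tag{10}$$
It is a finite union of closed caps, hence closed, and $K=-K$ because $\mathcal X_J=-\mathcal X_J$.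

**Lemma 3.** If $\xi\ne0$ and $\hat\nu(\xi)\ne0$, then $\xi/|\xi|\in K$.

*Proof.* Use (6). If $\omega=0$, then $\xi\in\pm p+\bar B(0,1)$ with $|p|=4$, so $\angle(\xi,\pm e_1)\le\arcsin\frac14$ for one sign. Otherwise let $J\ge1$ be the top index of $\omega$ and put $k_j=0$ for $j\le0$. Then $\lambda_J^{-1}\omega=\sum_{i\ge0}q^{-i}R_{J-i}k_{J-i}$, so $\lambda_J^{-1}\xi=x+e$ with
$$x=\sum_{i<M}q^{-i}R_{J-i}k_{J-i}\in\mathcal X_J,\qquad|e|\le\sqrt nD\sum_{i\ge M}q^{-i}+\frac5{\lambda_J}\le2\sqrt nDq^{-M}+5q^{-M-1}\le\rho .$$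
Here the $5$ bounds $|\pm p|+1$, we used $\lambda_J\ge q^{M+1}$, and the last inequality holds because $5\le\sqrt nDq$. Since $\rho/|x|\le\frac37<1$, we get $\angle(\xi,x)\le\arcsin(\rho/|x|)\le\frac\pi2\cdot\rho/|x|\le2\rho/|x|$. $\square$

**Lemma 4.** Let $V$ be a $2$-dimensional subspace. If
$$\sum_J\ \sum_{x\in\mathcal X_J,\ \mathrm{dist}(x,V)\le2\rho}\frac{4\rho}{|x|}\le5, \tag{11}$$
then $V\cap S\not\subset K$.

*Proof.* We add up the lengths of the arcs in which the caps of $K$ meet the circle. Let $\pi_V$ be the orthogonal projection onto $V$ and $\hat x=x/|x|$. A cap $\{u:\angle(u,x)\le\alpha\}$ with $\alpha<\frac\pi2$ meets $V\cap S$ in $\{u\in V\cap S:u\cdot\pi_V\hat x\ge\cos\alpha\}$. If $\theta$ is the angle between $u$ and $\pi_V\hat x$ in $V$, the condition reads $|\pi_V\hat x|\cos\theta\ge\cos\alpha>0$. As $|\pi_V\hat x|\le1$, it implies $\cos\theta\ge\cos\alpha$, so this set is empty or an arc of length $\le2\alpha$. If it is nonempty, then $|\pi_V\hat x|\ge\cos\alpha$, so $\mathrm{dist}(x,V)=|x|\sqrt{1-|\pi_V\hat x|^2}\le|x|\sin\alpha\le|x|\alpha$.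

For the caps around $x\in\mathcal X_J$ we have $\alpha=2\rho/|x|\le\frac34\cdot\frac87=\frac67<\frac\pi2$. So such a cap meets $V$ only if $\mathrm{dist}(x,V)\le2\rho$, and then in an arc of length at most $4\rho/|x|$. The two caps around $\pm e_1$ contribute at most $4\arcsin\frac14<1.02$. Hence $K\cap V$ has length less than $1.02+5<2\pi$. $\square$

Lemmas 1, 3 and 4 combine as follows: *if (11) holds for every $2$-plane $V$, then Lemma 1 applies to $(\nu,K)$ for every $1\le a\le n-1$.* What remains is counting lattice points near planes against the cap size $\rho$, while keeping $D$ as large a power of $q$ as possible.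

## 7. The unrotated product and dimension $n/2$

**Lemma 5.** Let $V$ be a $2$-plane and $\varrho\ge1$. Then
$$\#\{k\in\mathbb Z^n:|k|\le\varrho,\ \mathrm{dist}(k,V)\le1\}\le C\varrho^2. \tag{12}$$

*Proof.* The unit cubes centered at these $k$ have disjoint interiors and lie in $\{y:|y|\le\varrho+\sqrt n,\ \mathrm{dist}(y,V)\le1+\sqrt n\}$, whose volume is at most $C\varrho^2$. $\square$

*Proof of Theorem A.* Take $M=1$, $R_j=I$ and $q=C_6D^2$ with $C_6=C_6(n)\ge9\sqrt n$ to be chosen; then $q\ge9\sqrt nD\ge8\sqrt nD+1$, as required.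

**Step 1: no great circle in $K$.** Here there is only one family, $\mathcal X=\{k\in\mathbb Z^n\setminus\{0\}:|k|_\infty\le D\}$, and $\rho=3\sqrt nD/q$, $2\rho\le\frac34<1$. Let $V$ be a $2$-plane. By (12), at most $C4^l$ points $k\in\mathbb Z^n$ have $\mathrm{dist}(k,V)\le1$ and $2^l\le|k|<2^{l+1}$. Each contributes at most $4\rho2^{-l}$ to (11), so
$$\sum_{x\in\mathcal X,\ \mathrm{dist}(x,V)\le2\rho}\frac{4\rho}{|x|}\le4\rho\sum_{l\ge0,\ 2^l\le\sqrt nD}C2^l\le C\rho D=\frac{C'D^2}q=\frac{C'}{C_6}\le5$$
if $C_6$ is large enough, depending only on $n$. So (11) holds for every $V$, and Lemma 1 with $a=1$ gives $\phi$ and $\mu=\nu f_0\ne0$.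

**Step 2: the dimension.** By Lemma 2 and the last part of Lemma 1, $\mu$ is carried by a Borel set of dimension $\le s$, and $\dim_H\mu\le s$, for every
$$s>\frac{n\log(q/N)+\log C_5}{\log q}.$$
Since $q/N\le C_6D$ and $q=C_6D^2$, the right side is at most $\frac{n\log D+n\log C_6+\log C_5}{2\log D+\log C_6}\to\frac n2$ as $D\to\infty$. Choosing $D$ large we get $s=\frac n2+\varepsilon$. For $n\ge3$ and $\varepsilon<\frac n2-1$ this is less than $n-1=n-a(\phi)$. $\square$

## 8. Lattice planes stop the unrotated product at $n/2$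

To reach smaller dimensions one would simply take $q$ smaller compared with $D$. The condition $q\ge8\sqrt nD+1$ leaves plenty of room. The obstruction is in the directions, and it sits in the rational planes, such as $V=\mathrm{span}(e_1,e_2)$.

Keep $M=1$, $R_j=I$. *If $q\le3\sqrt nD^2$, then $K\supset V\cap S$.* Let $u=\cos\theta\,e_1+\sin\theta\,e_2$. By the symmetry between $e_1$ and $e_2$ in the caps of $\mathcal X$ and by $K=-K$, we may assume $|\sin\theta|\le\cos\theta$; put $\alpha=\tan\theta\in[-1,1]$. By Dirichlet's theorem there are integers $1\le b\le D$ and $a'$ with $|b\alpha-a'|\le\frac1{D+1}$. Then $|a'|<b+1$, so $|a'|\le b\le D$, and $k=be_1+a'e_2\in\mathcal X$. The distance from $k$ to the line $\mathbb Ru$ is at most $|k-b(e_1+\alpha e_2)|\le\frac1D$, and $u\cdot k=\cos\theta\,(b+a'\alpha)\ge0$, so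
$$\angle(u,k)\le\arcsin\frac1{D|k|}\le\frac2{D|k|}\le\frac{6\sqrt nD}{q|k|}=\frac{2\rho}{|k|},$$
that is, $u\in K$. So (b) of Lemma 1 forces $q>3\sqrt nD^2$. For $n\ge2$ this gives $2D<q^{1/2}$, hence $q/N\ge q/(2D)>q^{1/2}$. As $C_5>1$, every $s$ admitted by Lemma 2 then satisfies $s>\frac n2$.

Taking more terms, $M\ge2$, with $R_j=I$ does not help criterion (11). For $V=\mathrm{span}(e_1,e_2)$ and any $J$, at least $(4D^2)^M$ tuples have all $k_i\in V$ and $k_0\ne0$, and $|x|\le2\sqrt nD$, so the sum in (11) is at least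
$$(4D^2)^M\cdot\frac{4\cdot3\sqrt nDq^{-M}}{2\sqrt nD}=6\Big(\frac{4D^2}q\Big)^M.$$
This is $\le5$ only if $q>4D^2$, and then again $q/N\ge q/(2D)>q^{1/2}$ and $s>\frac n2$. The trouble is that the same plane $V$ is rich in lattice points at every one of the $M$ scales.

## 9. Random rotations and dimension $1+\varepsilon$

Only exceptional planes are rich. With $q=D^{1+c}$, a vector $x$ of (9) is close to $V$ only if each rotated vector $R_{J-i}k_i$ lies within about $\delta\approx D/q=D^{-c}$ of a translate of $V$. For a typical plane the expected number of such lattice points $k_i$ is about $\delta^{n-2}D^2=D^{\beta}$ with $\beta=2-(n-2)c$, instead of $D^2$. If this happened at all $M$ scales, about $D^{\beta M}$ vectors would be close to $V$, against $1/\rho\approx q^M/D=D^{(1+c)M-1}$ allowed by (11). For large $M$ this is fine when $\beta<1+c$, that is, $c>\frac1{n-1}$; and at $c=\frac1{n-1}$ the exponent $n\log(q/D)/\log q=\frac{nc}{1+c}$ equals exactly $1$. So the idea is to rotate the factors independently, so that no plane is rich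 at more than a bounded number $b$ of the $M$ scales, and then to let $M$ be so large that these $b$ scales do not matter.

*Proof of Theorem B.* For $n=2$, so $a=1$, the construction of Section 7 already gives $\mu$ carried by a set of dimension $\le\frac n2+\varepsilon=1+\varepsilon$. Let $n\ge3$. Choose, in this order:

* $c\in\big(\frac1{n-1},\frac2{n-1}\big]$ with $\frac{nc}{1+c}<1+\varepsilon$, which is possible because the left side equals $1$ at $c=\frac1{n-1}$; note $c\le1$;
* $\beta=2-(n-2)c>0$, $\kappa_0=(n-1)c-1>0$, $\eta=\kappa_0/2$;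
* an integer $b\ge0$ with $\eta(b+1)>2n^2\ge n^2(1+c)$;
* an integer $M>b$ with $M\kappa_0/2>2b+1$;
* finally $D$ large, with $q=D^{1+c}$, so that $q\ge8\sqrt nD+1$.

Note that $1+c-\beta=\kappa_0$. Let $\delta=16\sqrt nD/q=16\sqrt nD^{-c}\le1$ (for $D$ large), and for a $2$-plane $W$ put
$$\mathcal N(W)=\#\{k\in\mathbb Z^n:|k|_\infty\le2D,\ \mathrm{dist}(k,W)\le\delta\},$$
and let $\mathcal N'(W)$ be the same with $2\delta$ in place of $\delta$. By (12), $\mathcal N(W)\le C_7D^2$ for all $W$, with $C_7\ge1$.

**Step 1: reduction to one scale at a time.** Let $T(V)=\sum_J\#\{x\in\mathcal X_J:\mathrm{dist}(x,V)\le2\rho\}$, counting tuples. We claim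
$$T(V)\le M\prod_{i=1}^M\mathcal N(R_i^{-1}V). \tag{13}$$
Fix $J$ and let $y_l=\sum_{i\le l}q^{-i}R_{J-i}k_i$, with $y_{-1}=0$ and $\mathrm{dist}(y_{M-1},V)\le2\rho$. For $0\le l\le M-1$, estimating the tail $y_{M-1}-y_l$,
$$\mathrm{dist}(y_l,V)\le6\sqrt nDq^{-M}+2\sqrt nDq^{-l-1}\le8\sqrt nDq^{-l-1}.$$
Since $y_l=y_{l-1}+q^{-l}R_{J-l}k_l$, multiplication by $q^l$ shows that, given $k_0,\dots,k_{l-1}$, the vector $R_{J-l}k_l$ lies within $8\sqrt nD/q=\delta/2$ of the fixed translate $V-q^ly_{l-1}$. Hence the difference $k$ of two admissible choices of $k_l$ satisfies $|k|_\infty\le2D$ and $\mathrm{dist}(R_{J-l}k,V)\le\delta$, that is, $\mathrm{dist}(k,R_{J-l}^{-1}V)\le\delta$. Subtracting one admissible choice from all of them, we see that there are at most $\mathcal N(R_{J-l}^{-1}V)$ choices of $k_l$. By $M$-periodicity, each $R_i$, $1\le i\le M$, occurs exactly once among $R_J,\dots,R_{J-M+1}$. Multiplying over $l$ and summing over the $M$ values of $J$ gives (13).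

Since $|x|\ge\frac78$, each term of (11) is at most $4\rho\cdot\frac87\le5\rho$. So (11) holds as soon as
$$T(V)\le\frac1\rho=\frac{D^{(1+c)M-1}}{3\sqrt n}. \tag{14}$$

**Step 2: a finite net of planes.** We need (14) for *all* planes, and a union bound needs finitely many. Let $\mathcal G$ be a maximal $\frac8q$-separated set of $2$-planes for the metric $\|\pi_V-\pi_{V'}\|$ (operator norm). By maximality it is a $\frac8q$-net. The balls of radius $\frac4q$ around the projections $\pi_V$, $V\in\mathcal G$, in the space $\mathbb R^{n\times n}$ have disjoint interiors and lie in the ball of radius $2$, so $\#\mathcal G\le C_8q^{n^2}$. If $\|\pi_V-\pi_{V'}\|\le\frac8q$, then for $|k|\le2\sqrt nD$ and every rotation $R$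
$$\mathrm{dist}(Rk,V')=|(I-\pi_{V'})Rk|\le\mathrm{dist}(Rk,V)+\frac8q\cdot2\sqrt nD=\mathrm{dist}(Rk,V)+\delta .$$
Since $|k|_\infty\le2D$ implies $|k|\le2\sqrt nD$, we conclude
$$\mathcal N(R^{-1}V)\le\mathcal N'(R^{-1}V'). \tag{15}$$

**Step 3: a random rotation makes a fixed plane poor.** Let $R_1,\dots,R_M$ be independent and Haar-distributed in $SO(n)$. Fix a $2$-plane $V'$ and $k\neq0$; then $u=R_ik/|k|$ is uniform on $S$. We need the bound $P(\mathrm{dist}(u,V')\le t)\le C_9t^{n-2}$. To see it, let $Y=|Y|u$ be uniform in the unit ball. If $\mathrm{dist}(u,V')\le t$ then $\mathrm{dist}(Y,V')\le t$, and the set of points of the unit ball within $t$ of $V'$ has volume at most $Ct^{n-2}$, since $V'^\perp$ has dimension $n-2$. Now $k=0$ always counts in $\mathcal N'$, so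
$$\mathbb E\,\mathcal N'(R_i^{-1}V')\le1+C_9\sum_{0<|k|\le2\sqrt nD}\Big(\frac{2\delta}{|k|}\Big)^{n-2}\le1+C\delta^{n-2}D^2\le C_{10}D^\beta .$$
For the middle inequality, the shell $2^l\le|k|<2^{l+1}$ contains at most $C2^{nl}$ lattice points and so contributes at most $C4^l$ to $\sum|k|^{-(n-2)}$. The last inequality holds because $\delta^{n-2}D^2=CD^{2-(n-2)c}=CD^\beta$ and $\beta>0$. By Markov's inequality,
$$P\big(\mathcal N'(R_i^{-1}V')>D^{\beta+\eta}\big)\le C_{10}D^{-\eta}.$$

**Step 4: no plane is rich at more than $b$ scales.** A single scale has only probability $C_{10}D^{-\eta}$ to spare, far too little against $\#\mathcal G\le C_8D^{(1+c)n^2}$ planes. Independence of $b+1$ scales repairs this. By a union bound over $V'\in\mathcal G$ and over the at most $2^M$ subsets of $b+1$ indices, the probability that for some $V'\in\mathcal G$ more than $b$ indices $i$ satisfy $\mathcal N'(R_i^{-1}V')>D^{\beta+\eta}$ is at most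
$$C_8D^{(1+c)n^2}\,2^M\,(C_{10}D^{-\eta})^{b+1}<1$$
for $D$ large, since $\eta(b+1)>n^2(1+c)$ and $M$, $b$ were fixed before $D$. Fix rotations that avoid this event and extend them $M$-periodically. Let $V$ be any $2$-plane and $V'\in\mathcal G$ with $\|\pi_V-\pi_{V'}\|\le\frac8q$. By (15), at most $b$ indices have $\mathcal N(R_i^{-1}V)>D^{\beta+\eta}$, and for those $\mathcal N\le C_7D^2$. So (13) gives
$$T(V)\le M(C_7D^2)^bD^{(\beta+\eta)M}.$$
Since $1+c-\beta-\eta=\kappa_0-\eta=\kappa_0/2$ and $M\kappa_0/2>2b+1$, we have $2b+(\beta+\eta)M<(1+c)M-1$. The inequality between the exponents is strict, so for $D$ large (14) holds for all $V$, and with it (11).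

**Step 5: the bundle and the dimension.** By Lemmas 1, 3 and 4 we obtain $\phi$ with $a(\phi)=a$ and $0\ne\mu=\nu f_0\in M_\phi$. By Lemma 2, $\mu$ is carried by a Borel set of dimension $\le s$ for every $s>\frac{n\log(q/N)+\log C_5}{\log q}$, where $C_5$ depends only on $n$, in particular not on $M$ or the rotations. Since $q/N\le D^c$, the right side is at most
$$\frac{nc\log D+\log C_5}{(1+c)\log D}\longrightarrow\frac{nc}{1+c}<1+\varepsilon\qquad(D\to\infty).$$
Taking $D$ large, we may take $s=1+\varepsilon$. $\square$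

## 10. Projections onto lines and the lower bound $1$

Theorem C extends the test on the line from Section 1. Choose $\ell\in E^*$ annihilating $\phi(\xi_1)$ and put $\tau=\ell\circ\mu$. Then $\hat\tau(t\xi_1)=0$ for $t>0$. With $\pi(x)=x\cdot\xi_1$, the push-forward $\pi_\#\tau$ has transform $t\mapsto\hat\tau(t\xi_1)$, which vanishes on $(0,\infty)$, so $\pi_\#\tau$ is absolutely continuous by F. and M. Riesz. This is the first thing to try, and it is not enough: it controls $\tau$ only on sets $\pi^{-1}(B)$, where positive and negative parts on the same fiber may cancel. We need $\pi_\#|\tau|$. To reach it we localize, replacing $\tau$ by $\psi\tau$. This averages $\hat\tau$ over a ball around $t\xi_1$ and destroys the exact vanishing. But $\phi$ is smooth, and the ball is seen from the origin under an angle $O(1/t)$, so a decay $O(1/t)$ survives. That is square integrable at infinity, and an $L^2$ error is harmless for absolute continuity.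

We use the theorem of F. and M. Riesz on $\mathbb R$ in this form: *a finite complex measure on $\mathbb R$ whose Fourier transform vanishes on $(0,\infty)$ is absolutely continuous.*

*Proof of Theorem C.* We may assume that $E$ is complex, complexifying $E$ and $\phi$ if necessary. Since $\phi$ is nonconstant and homogeneous, there are $\xi_1,\xi_2\in S$ with $\phi(\xi_1)\ne\phi(\xi_2)$. Fix $j\in\{1,2\}$ and $\ell\in E^*$ annihilating $\phi(\xi_j)$; put $\tau=\ell\circ\mu$ and $\pi(x)=x\cdot\xi_j$.

**Claim.** $|\tau|(F)=0$ whenever $F$ is Borel and $\mathcal H^1(F)=0$.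

**Step 1: $\hat\tau$ is small near the ray through $\xi_j$.** On an open conic neighborhood $\Gamma$ of $\xi_j$ write $\phi=\mathrm{span}\,w$ with $w$ smooth and $0$-homogeneous. Take $m\in E^*$ with $m(w(\xi_j))\neq0$ and shrink $\Gamma$ so that $m(w)^{-1}$ is bounded on $\Gamma$. Since $\hat\mu(\xi)\in\mathbb Cw(\xi)$,
$$\hat\tau(\xi)=r(\xi)\,m(\hat\mu(\xi))\quad(\xi\in\Gamma),\qquad r=\frac{\ell(w)}{m(w)},\qquad r(\xi_j)=0 .$$
The function $r$ is smooth and $0$-homogeneous and $\hat\mu$ is bounded. After shrinking $\Gamma$ again there is $L$ with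
$$|\hat\tau(\xi)|\le L\,\Big|\frac\xi{|\xi|}-\xi_j\Big|\qquad(\xi\in\Gamma).$$

**Step 2: localization keeps a decay $1/t$.** Let $\psi$ be Schwartz with $\hat\psi\in C_c^\infty(B(0,A))$. For $t\ge t_0$, with $t_0=t_0(\psi)>0$ large, $t\xi_j-B(0,A)\subset\Gamma$. For $\zeta$ in this ball,
$$\Big|\frac\zeta{|\zeta|}-\xi_j\Big|\le\Big|\frac\zeta{|\zeta|}-\frac\zeta t\Big|+\Big|\frac\zeta t-\xi_j\Big|=\frac{\big|t-|\zeta|\big|}t+\frac{|\zeta-t\xi_j|}t\le\frac{2A}t .$$
Hence
$$|(\psi\tau)^\wedge(t\xi_j)|=(2\pi)^{-n}\Big|\int\hat\psi(y)\,\hat\tau(t\xi_j-y)\,dy\Big|\le\frac{C_\psi}t\qquad(t\ge t_0). \tag{16}$$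
Let $\tau_\psi=\pi_\#(\psi\tau)$, a finite measure on $\mathbb R$ with $\hat\tau_\psi(t)=(\psi\tau)^\wedge(t\xi_j)$.

**Step 3: $\tau_\psi$ is absolutely continuous.** We subtract an $L^2$ function that carries the positive frequencies, and multiply by a function with one-sided spectrum so that everything becomes a finite measure. By (16) there is $f\in L^2(\mathbb R)$ with $\hat f=\hat\tau_\psi1_{[t_0,\infty)}$. Let
$$u(x)=\frac1{x-i}=i\int_{-\infty}^0e^{s}e^{isx}\,ds;$$
the identity holds because the integral equals $\frac1{1+ix}$ and $1+ix=i(x-i)$. By Fubini, $(u\tau_\psi)^\wedge(t)=i\int_{-\infty}^0e^s\,\hat\tau_\psi(t-s)\,ds$. Since $u\in L^2$, $uf\in L^1$, and in the same way $(uf)^\wedge(t)=i\int_{-\infty}^0e^s\hat f(t-s)\,ds$: this is Fubini for $f\in L^1\cap L^2$, and both sides depend continuously on $f\in L^2$ for fixed $t$. So $u\tau_\psi-uf$ is a finite measure with transform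
$$i\int_{-\infty}^0e^s\,(\hat\tau_\psi-\hat f)(t-s)\,ds .$$
If $t>t_0$, then $t-s>t_0$ for all $s<0$, and the integrand vanishes almost everywhere. Multiplying the measure by $e^{-it_0x}$ shifts its transform by $t_0$, so that it vanishes on $(0,\infty)$. By the F. and M. Riesz theorem $e^{-it_0x}(u\tau_\psi-uf)$, hence $u\tau_\psi-uf$, is absolutely continuous. As $uf\in L^1$, $u\tau_\psi$ is absolutely continuous, and as $u$ never vanishes, so is $\tau_\psi$.

**Step 4: from $\psi\tau$ to $|\tau|$.** The functions $\psi$ used above are dense in $C_0(\mathbb R^n)$: Schwartz functions are dense there, and a Schwartz function can be approximated uniformly by cutting off its Fourier transform smoothly. Hence they are dense in $L^1(|\tau|)$. Push-forward does not increase the total variation, so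
$$\|\pi_\#(\theta\tau)-\pi_\#(\psi\tau)\|\le\|\theta-\psi\|_{L^1(|\tau|)},$$
and the absolutely continuous measures are closed in norm. So $\pi_\#(\theta\tau)$ is absolutely continuous for every $\theta\in L^1(|\tau|)$. Take for $\theta$ the conjugate of the polar density of $\tau$: then $\theta\tau=|\tau|$, and $\pi_\#|\tau|$ is absolutely continuous.

**Step 5: the claim.** If $\mathcal H^1(F)=0$, then $\pi(F)$ is Lebesgue null because $\pi$ is Lipschitz. It is contained in a Borel null set $B$, and $|\tau|(F)\le|\tau|(\pi^{-1}(B))=\pi_\#|\tau|(B)=0$. This proves the claim.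

**Step 6: two directions suffice.** Since $\phi(\xi_1)\cap\phi(\xi_2)=\{0\}$, the annihilators of $\phi(\xi_1)$ and $\phi(\xi_2)$ together span $E^*$. By the claim for $j=1$ and $j=2$, if $\mathcal H^1(F)=0$ then $\ell(\mu(F))=0$ for every $\ell\in E^*$, so $\mu(F)=0$. Finally, if $\dim_HF<1$, then $\mathcal H^1(F)=0$ and $\mu(F)=0$. Hence $\dim_H\mu\ge1$ if $\mu\ne0$. $\square$
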